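# The inversion diameter is linear in the oriented chromatic number

## The bound $\mathrm{diam}\le\sqrt2\,\chi_o+o(\chi_o)$

All graphs are finite and simple, and $\log$ means $\log_2$.

**Theorem 1.** There is an absolute constant $C$ such that every graph $G$ with $k=\chi_o(G)\ge 2$ satisfies
$$\mathrm{diam}(G)\le \sqrt2\,k+C\sqrt k\,(\log k)^{3/2}. \tag{1}$$
(If $\chi_o(G)\le 1$, then $G$ has no edges and $\mathrm{diam}(G)=0$.) Hence for every $c>\sqrt2$ there is $d=d(c)$ with $\mathrm{diam}(G)\le c\,\chi_o(G)+d$ for all graphs $G$.

Here $\mathrm{diam}$ is not the usual distance diameter of a graph. Let us define both parameters.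

**Definition (inversion diameter).** Let $\vec G$ be an oriented graph and $X\subseteq V(\vec G)$. The *inversion* of $X$ reverses every arc with both endpoints in $X$. For a labeled graph $G$ and two orientations $\vec G_1,\vec G_2$ of $G$, the *inversion distance* is the minimum number of inversions needed to obtain $\vec G_2$ from $\vec G_1$. The *inversion diameter* $\mathrm{diam}(G)$ is the maximum inversion distance over all pairs of orientations of $G$.

For example, take the path $1,2,3,4$ with all arcs pointing to the right, and suppose that we want to reverse the arcs on $12$ and $34$ but not the one on $23$. Inverting $\{1,2\}$ and then $\{3,4\}$ does it. One inversion is not enough: a set $X$ that reverses $12$ and $34$ contains all four vertices, so it also reverses $23$. This path therefore has inversion diameter at least $2$.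

**Definition (oriented coloring).** An *oriented coloring* of an oriented graph $\vec G$ is a proper vertex coloring such that, for any two colors $i,j$, all arcs between the classes $i$ and $j$ point in the same direction. The oriented chromatic number of $\vec G$ is the least number of colors in such a coloring, and $\chi_o(G)$, for an undirected graph $G$, is the maximum of this quantity over all orientations of $G$.

One consequence of the definition will be used again and again. If $u\to s\to v$ is a directed path on three vertices, then $u$ and $v$ get different colors. Indeed, if both had color $i$, and $s$ had color $j\neq i$, there would be an arc from class $i$ to class $j$ and an arc from $j$ to $i$. Call this the *2-path rule*. As an example, orient the cycle $C_5$ cyclically. Any two vertices are adjacent or are the ends of a directed 2-path, so all five colors differ and $\chi_o(C_5)=5$. At the other extreme, every tree has $\chi_o\le 3$: walk from a root, color with $\mathbb Z/3$, and make every arc go from a color $i$ to $i+1$.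

The question that Theorem 1 answers comes from the paper of Carmen Arana, Thomas Bellitto, Hector Buffière, Quentin Chuet, Théo Pierron and Amadeus Reinald, "Inversion diameter and 2-edge-colored homomorphisms", arXiv:2602.24171 (2026). Are there constants $c,d$ with $\mathrm{diam}(G)\le c\,\chi_o(G)+d$ for every $G$? The background consists of two known bounds. One is quadratic, $\mathrm{diam}(G)\le\chi_o(G)^2-1$. The other concerns the *acyclic chromatic number* $\chi_a(G)$, the least number of colors in a proper coloring in which every two color classes induce a forest. (For $C_4$ two colors are proper but leave a cycle, and the coloring $a,b,a,c$ works, so $\chi_a(C_4)=3$.) It says $\mathrm{diam}(G)\le\max(4\chi_a(G)-7,2)$, which is linear. But the best known upper bound on $\chi_a$ in terms of $\chi_o$ is cubic, so going through $\chi_a$ gives a cubic bound, worse than the quadratic one.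

We shall also prove two companions of Theorem 1. Theorem 2 treats three families of graphs and shows that the constant $c$ cannot go below $1$. Theorem 3 says that, up to a polylogarithmic error, the inversion diameter is determined by a subgraph on fewer than $k^2$ vertices.

## Inversions as dot products over $\mathbb F_2$

From here on, vectors are over $\mathbb F_2$ and $x\cdot y=\sum_i x_iy_i$. The order of inversions does not matter; only the parity of the number of times that each edge is reversed counts.

**Definition (representation).** For $\pi:E(G)\to\mathbb F_2$, a *representation* of $(G,\pi)$ in $\mathbb F_2^t$ is a map $x:V(G)\to\mathbb F_2^t$ with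
$$x_u\cdot x_v=\pi(uv)\qquad\text{for all }uv\in E(G). \tag{2}$$

Nothing is asked about non-adjacent pairs, nor about $x_v\cdot x_v$.

**Lemma 1.** $\mathrm{diam}(G)$ is the least $t$ such that every $\pi:E(G)\to\mathbb F_2$ has a representation in $\mathbb F_2^t$.

*Proof.* Given orientations $\vec G_1,\vec G_2$, put $\pi(uv)=1$ iff they differ on $uv$. Every $\pi$ arises in this way: fix $\vec G_1$ and reverse the edges with $\pi=1$. Sets $X_1,\dots,X_t$ correspond to maps $x:V(G)\to\mathbb F_2^t$ by $x_v(i)=1$ iff $v\in X_i$. Inverting all the $X_i$ reverses $uv$ exactly $|\{i:u,v\in X_i\}|\equiv x_u\cdot x_v$ times. So $X_1,\dots,X_t$ transform $\vec G_1$ into $\vec G_2$ iff $x$ represents $\pi$. If fewer than $t$ inversions are enough, we add empty ones (zero coordinates) to have exactly $t$. Hence the distance is at most $t$ iff $\pi$ has a representation in $\mathbb F_2^t$, and the maximum over pairs becomes "every $\pi$". $\square$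

Two consequences are immediate. If $H$ is a subgraph of $G$, then $\mathrm{diam}(H)\le\mathrm{diam}(G)$: extend $\pi$ arbitrarily, represent, restrict. And a graph without edges has $\mathrm{diam}=0$.

Some cases by hand. For a star with center $s$, put $x_s=1$ and $x_v=\pi(sv)$ in $\mathbb F_2^1$; so a star with at least one edge has $\mathrm{diam}=1$. For a tree, dimension $2$ is always enough. Give the root a nonzero vector of $\mathbb F_2^2$ and go outwards, keeping all vectors nonzero: if the parent has $x_p\ne0$, the equation $x_p\cdot y=\pi(pv)$ has two solutions $y$, and at least one is nonzero. By the path example above, $2$ is attained.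

**Lemma 2 (deleting a vertex).** $\mathrm{diam}(G)\le 1+\mathrm{diam}(G-a)$ for every vertex $a$.

*Proof.* The aim is to spend one coordinate on all edges at $a$ and to repair the side effects. Given $\pi$, let $\epsilon_v=\pi(av)$ if $v\in N(a)$ and $\epsilon_v=0$ for other $v\ne a$. Let $y$ represent $\pi'(uv)=\pi(uv)+\epsilon_u\epsilon_v$ on $G-a$. Put $x_a=(1,0)$ and $x_v=(\epsilon_v,y_v)$ for $v\ne a$. Then $x_a\cdot x_v=\epsilon_v=\pi(av)$ for $v\in N(a)$, and for an edge $uv$ of $G-a$ we get $x_u\cdot x_v=\epsilon_u\epsilon_v+\pi(uv)+\epsilon_u\epsilon_v=\pi(uv)$. $\square$

Starting from $\mathrm{diam}(K_1)=0$, Lemma 2 gives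
$$\mathrm{diam}(K_n)\le n-1 . \tag{3}$$

One textbook fact from linear algebra is used all the time: if $p_1,\dots,p_m\in\mathbb F_2^t$ are linearly independent, then for all $\beta_1,\dots,\beta_m\in\mathbb F_2$ the system $p_i\cdot q=\beta_i$ has exactly $2^{t-m}$ solutions $q\in\mathbb F_2^t$.

## Bipartite graphs, complete graphs and subdivided complete graphs

**Theorem 2.**
(a) If $G$ is bipartite, then $\mathrm{diam}(G)\le\chi_o(G)$.
(b) No inequality $\mathrm{diam}\le c\,\chi_o+d$ with $c<1$ holds for all graphs: $\chi_o(K_n)=n$ and $\mathrm{diam}(K_n)\ge n-1$.
(c) There is no linear (nor polynomial) bound of $\chi_o$ in terms of $\mathrm{diam}$: the 1-subdivision $K_n'$ of $K_n$ has $\chi_o(K_n')\ge n$ and $\mathrm{diam}(K_n')\le\lceil\log(n+1)\rceil$.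

*Proof of (a).* The two sides of the bipartition give a canonical way to read $\pi$ as an orientation. Let $X,Y$ be the parts, $k=\chi_o(G)$, and let $\pi$ be given. Orient each edge $uv$ ($u\in X$, $v\in Y$) from $u$ to $v$ iff $\pi(uv)=1$, and let $c$ be an oriented coloring with colors $[k]$. For $u\in X$ let $x_u=e_{c(u)}\in\mathbb F_2^k$ be the standard basis vector. For $v\in Y$ let $x_v(i)=1$ iff there are arcs between the classes $i$ and $c(v)$ and they go from class $i$ to class $c(v)$. For an edge $uv$ we have $x_u\cdot x_v=x_v(c(u))$. There are arcs between the classes $c(u)$ and $c(v)$, namely the one on $uv$, and they all point the same way; so this value is $1$ iff $u\to v$, that is, iff $\pi(uv)=1$.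

*Proof of (b).* A proper coloring of $K_n$ needs $n$ colors and any coloring with $n$ distinct colors is oriented, so $\chi_o(K_n)=n$. For the diameter the aim is a $\pi$ that forces large rank; let $n\ge2$ (for $n=1$ the claim is $\mathrm{diam}\ge0$). On vertices $1,\dots,n$ let $\pi(ij)=1$ iff $|i-j|=1$. If $x$ represents $\pi$ in $\mathbb F_2^t$, the Gram matrix $M=(x_i\cdot x_j)_{i,j}$ is the product of an $n\times t$ matrix and its transpose, so it has rank at most $t$. Its diagonal is not under our control, so we avoid it: take rows $1,\dots,n-1$ and columns $2,\dots,n$. The diagonal of this submatrix consists of the entries $(i,i+1)$, which are $1$. Above its diagonal are the entries $(i,j)$ with $j\ge i+2$, which are $0$. The uncontrolled entries $(i,i)$ of $M$ lie below its diagonal. So the submatrix is lower unitriangular and has rank $n-1$, whence $t\ge n-1$. If $\mathrm{diam}\le c\,\chi_o+d$ held for all graphs, then $n-1\le cn+d$ for all $n$, which forces $c\ge1$.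

*Proof of (c).* Orient the path $u,s,v$ that replaces the edge $uv$, $u<v$, as $u\to s\to v$. By the 2-path rule, the $n$ original vertices get distinct colors, so $\chi_o(K_n')\ge n$. For the diameter put $t=\lceil\log(n+1)\rceil$, so $2^t-1\ge n$, and give the original vertices distinct nonzero vectors of $\mathbb F_2^t$. Two distinct nonzero vectors over $\mathbb F_2$ are linearly independent. So, for any $\pi$, each subdivision vertex, which has exactly two neighbors, both original, can be given a vector with the two prescribed products. Hence $\mathrm{diam}(K_n')\le t$. A bound of $\chi_o$ by a polynomial in $\mathrm{diam}$ would bound $n$ by a polynomial in $\log n$, which fails for large $n$. $\blacksquare$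

By (3) and part (b), $\mathrm{diam}(K_n)=n-1$. Theorems 1 and 2(b) place the optimal leading constant (the infimum of the $c$ that work with some $d$) in $[1,\sqrt2]$; the arguments in these notes do not determine it.

The graph $K_n'$ carries a second message. Let $\pi$ have values $1$ and $0$ on the two edges at each subdivision vertex $s_{uv}$. In a representation, $x_u\cdot x_{s_{uv}}=1$ and $x_v\cdot x_{s_{uv}}=0$, so $x_u\ne x_v$. Hence all original vertices have different vectors, $n\le2^t$, and
$$\mathrm{diam}(K_n')\ge\log n. \tag{4}$$

## Pairs of colors give $\chi_o^2-1$

How could we imitate (a) for a general graph? There $\pi$ itself was turned into an orientation. In general, $\pi$ is the difference of two orientations, so it is natural to color both.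

Let $\vec G_1,\vec G_2$ be orientations of $G$, let $\pi$ be their difference, and let $c_1,c_2:V\to[k]$ be oriented colorings of them. Give $v$ the pair $(c_1(v),c_2(v))$. For an edge $uv$, the direction in $\vec G_1$ is determined by $c_1(u)$ and $c_1(v)$, and the direction in $\vec G_2$ by $c_2(u)$ and $c_2(v)$. Hence $\pi(uv)$ depends only on the two pairs, and the pairs are distinct because $c_1$ is proper. So $\pi$ is pulled back from a function on the edges of the complete graph on the $k^2$ pairs (extended arbitrarily). A representation of that function, composed with the pair coloring, represents $\pi$. By (3),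
$$\mathrm{diam}(G)\le\mathrm{diam}(K_{k^2})\le k^2-1 .$$

This is the quadratic bound, and the approach stops exactly here: the quotient is a complete graph on $k^2$ vertices with an arbitrary $\pi$, and $\mathrm{diam}(K_{k^2})=k^2-1$ exactly. To do better we must use more about $G$ than the existence of these two colorings. The extra information is that *every* orientation of $G$ has a coloring with $k$ colors. There are two ways to exploit this: count all orientations, or choose orientations cleverly. The proof does both, on two different parts of the graph.

## Graphs with $m$ edges have diameter at most $\lceil2\sqrt m\rceil$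

This section shows that a graph with $O(k^2)$ edges has diameter $O(k)$. The next one asks how many edges $G$ has.

**Lemma 3** (known). If $\Delta=\Delta(G)\ge1$, then $\mathrm{diam}(G)\le2\Delta-1$.

*Proof.* The aim is a greedy choice of vectors with enough foresight that no later vertex gets stuck. Put $t=2\Delta-1$, fix $\pi$, order the vertices arbitrarily, and choose the $x_v\in\mathbb F_2^t$ one by one. Maintain two properties: all constraints (2) between processed vertices hold; and for each unprocessed $w$ the family of the $x_u$, $u$ a processed neighbor of $w$, is linearly independent. At the start both are vacuous.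

Let $v$ be the next vertex, with $d^-$ processed and $d^+$ unprocessed neighbors, so $d^-+d^+\le\Delta$. By independence, the set $A$ of vectors that satisfy the $d^-$ constraints at $v$ has size
$$2^{t-d^-}=2^{\Delta-1+(\Delta-d^-)}\ge2^{\Delta-1+d^+}=2^{d^+}\,2^{\Delta-1}>d^+2^{\Delta-1}.$$
For each unprocessed neighbor $w$ of $v$, at most $\Delta-1$ neighbors of $w$ are processed, since $v$ is a neighbor that is not. So their vectors span a space $L_w$ of size at most $2^{\Delta-1}$. The $d^+$ spaces $L_w$ do not cover $A$; choose $x_v\in A\setminus\bigcup_wL_w$. The constraints at $v$ hold since $x_v\in A$, and independence at each $w$ persists since $x_v\notin L_w$. $\square$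

This is of no direct use for Theorem 1, because $\Delta$ is not bounded in terms of $\chi_o$: stars have $\chi_o\le3$. But combined with Lemma 2, which removes a vertex of large degree at the price of one dimension, it gives a bound by the number of edges.

**Lemma 4.** A graph with $m\ge1$ edges has $\mathrm{diam}(G)\le K:=\lceil2\sqrt m\rceil$.

*Proof.* The aim is to delete vertices of large degree until Lemma 3 fits in the remaining budget. Let $G_0=G$. For $i=0,1,\dots,K-1$: if $2\Delta(G_i)-1\le K-i$, stop; otherwise delete a vertex of maximum degree from $G_i$ to get $G_{i+1}$. In the second case $2\Delta(G_i)-1\ge K-i+1$, so at least $(K-i+2)/2$ edges are deleted. If we never stopped, the number of deleted edges would be at least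
$$\sum_{i=0}^{K-1}\frac{K-i+2}2=\frac12\Bigl(\frac{K(K+1)}2+2K\Bigr)=\frac{K(K+5)}4>\frac{K^2}4\ge m,$$
which is impossible. So we stop at some $i<K$. Then $\mathrm{diam}(G_i)\le K-i$, by Lemma 3 if $\Delta(G_i)\ge1$ and trivially if $G_i$ has no edges. Lemma 2, applied $i$ times, gives $\mathrm{diam}(G)\le i+(K-i)=K$. $\square$

For $K_n$ we have $m=n(n-1)/2$ and Lemma 4 gives about $\sqrt2\,n$, while the truth is $n-1$. This is the $\sqrt2$ of Theorem 1.

## Counting orientations bounds the number of edges

Write $e(W)$ for the number of edges of $G[W]$.

**Lemma 5 (edge count).** If $\chi_o(G)=k\ge2$, then every $W\subseteq V(G)$ satisfies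
$$e(W)\le|W|\log k+\frac{k(k-1)}2. \tag{5}$$

*Proof.* The aim is to encode every orientation of $G[W]$ in few bits. Every orientation of $G[W]$ extends to an orientation of $G$, hence has an oriented coloring $W\to[k]$. The orientation can be recovered from this coloring together with one direction for each of the $\binom k2$ pairs of colors (arbitrary for pairs with no arcs between them). There are $2^{e(W)}$ orientations and at most $k^{|W|}2^{\binom k2}$ codes, so $2^{e(W)}\le k^{|W|}2^{\binom k2}$. Take logarithms. $\square$

Suppose for a moment that $G$ has at most $k^2/\log k$ vertices. Then (5) gives $e(V)\le\frac32k^2$, and Lemma 4 gives a linear bound. The obstacle is the term $|W|\log k$: the number of vertices is not bounded in terms of $k$ (think of disjoint copies of one graph). But for large $W$ that term means an average degree of roughly $2\log k$, which is small. So let us peel off vertices of small degree.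

**Peeling.** Let $D\ge2$ be an integer. Repeatedly delete a vertex of degree at most $D$ in the current graph, as long as there is one, and let $W$ be the set that remains. If $W\ne\emptyset$, then $G[W]$ has minimum degree at least $D+1$, so (5) gives
$$\frac{(D+1)|W|}2\le e(W)\le|W|\log k+\frac{k(k-1)}2 .$$
Assume $D+1>2\log k$. Solving for $|W|$, and putting the result back into (5), we get
$$|W|\le\frac{k(k-1)}{D+1-2\log k},\qquad e(W)\le\frac{k(k-1)}2(1+\lambda),\qquad\lambda=\frac{2\log k}{D+1-2\log k}. \tag{6}$$
For $W=\emptyset$ this is trivial. So the core $G[W]$ is under control through Lemma 4. What remains is to put the deleted vertices back.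

## Reinserting the peeled vertices: two slots per vertex

Put the vertices back in reverse order of deletion. Each new vertex $u$ then has at most $D$ neighbors among those already present, its *back-neighbors*, and its vector must satisfy $x_v\cdot x_u=\pi(uv)$ for these. This is at most $D$ linear equations, and if the $x_v$ are linearly independent there is a solution.

Why is this not a proof? Because the $x_v$ need not be independent. If two back-neighbors of $u$ have equal vectors and $\pi$ asks for different products, $u$ is stuck. No bound in terms of $D$ alone can save the argument: $K_n'$ is peeled completely with $D=2$, and its diameter is at least $\log n$ by (4). The foresight of Lemma 3 does not help either, because a vertex may have an unbounded number of later neighbors. Each vector has two jobs that get in each other's way: it must solve the equations of its own vertex, and it must be independent of certain other vectors for the sake of later vertices.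

The way out is to give the two jobs to two different vectors. Each vertex gets a pair $(p_v,q_v)$. The vector $p_v$ is fixed *in advance*, and is chosen so that the $p$'s of the back-neighbors of any $u$ are independent. The vector $q_v$ is chosen greedily, to solve the equations. The product to be prescribed is $p_u\cdot q_v+p_v\cdot q_u$. Two points then have to be settled. First, which $p_v$? This is where $\chi_o$ comes in: a few well-chosen orientations and the 2-path rule give a coloring with few colors that separates the back-neighbors of every $u$. Second, the product is not a dot product, but it becomes one at the price of a factor of $3/2$ in the number of coordinates.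

**Lemma 6 (sparse part).** Let $k=\chi_o(G)\ge2$ and let $D\ge2$ be an integer. Let $W$ be the set that remains after repeatedly deleting vertices of degree at most $D$ in the current graph. Put $r=\lceil\log D\rceil$ and $t=\lfloor Dr\log k\rfloor+1$. Then
$$\mathrm{diam}(G)\le\mathrm{diam}(G[W])+3t. \tag{7}$$

*Proof.* Let $V=V(G)$, $U=V\setminus W$.

**Step 1: back-neighbors.** This step fixes the order in which vertices return. List $U$ in reverse order of deletion as $u_1,\dots,u_s$. When $u_i$ was deleted, the other vertices present were $W\cup\{u_1,\dots,u_{i-1}\}$. So $u_i$ has at most $D$ neighbors in this set; these are its back-neighbors. Each edge not inside $W$ joins exactly one $u\in U$, its endpoint later in the order $W,u_1,\dots,u_s$, to a back-neighbor of $u$.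

**Step 2: a coloring $\gamma$ with $k^r$ colors that separates the back-neighbors of every $u\in U$.** For this we choose $r$ orientations in which any two back-neighbors of $u$ become, at least once, the ends of a directed 2-path through $u$. For each $u\in U$ give its at most $D\le2^r$ back-neighbors distinct binary strings of length $r$. For $l=1,\dots,r$ let $O_l$ be the orientation of $G$ in which the edge from $u\in U$ to its back-neighbor $v$ is oriented $u\to v$ if the $l$-th bit of the string of $v$ with respect to $u$ is $1$, and $v\to u$ otherwise. By Step 1 this orients each edge outside $G[W]$ exactly once; edges inside $W$ are oriented arbitrarily. Let $c_l:V\to[k]$ be an oriented coloring of $O_l$; it exists since $\chi_o(G)=k$. Put $\gamma=(c_1,\dots,c_r)$, with values in a set $\Gamma$ of size $Q=k^r$.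

Let $v\ne w$ be back-neighbors of $u$. For some $l$ their $l$-th bits differ, say $u\to v$ and $w\to u$ in $O_l$. Then $w\to u\to v$ is a directed 2-path in $O_l$, so $c_l(v)\ne c_l(w)$ by the 2-path rule. Hence $\gamma$ is injective on the back-neighbors of each $u\in U$.

(For $D=2$ we have $r=1$, and one orientation is enough. On $K_n'$ with $n\ge4$, where the subdivision vertices are exactly the vertices with two back-neighbors when they are peeled first, it turns every subdivided edge into a directed path, as in the proof of Theorem 2(c).)

**Step 3: vectors for colors.** We want $P:\Gamma\to\mathbb F_2^t$ that maps any at most $D$ distinct elements of $\Gamma$ to linearly independent vectors. Unit vectors would do, but they would need $k^r$ coordinates; random vectors need far fewer. Choose the values $P(\cdot)$ uniformly and independently in $\mathbb F_2^t$. Over $\mathbb F_2$, a family is dependent iff some nonempty subfamily has sum $0$; so it suffices that $\sum_{s\in S}P(s)\ne0$ for each nonempty $S\subseteq\Gamma$ with $|S|\le D$. For each such $S$ the sum is uniformly distributed, so it is $0$ with probability $2^{-t}$. There are at most $Q^D$ such $S$, since each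 is the set of entries of some $D$-tuple of elements of $\Gamma$. And $Q^D=2^{Dr\log k}<2^t$ by the choice of $t$. By the union bound, with positive probability no sum vanishes, so a suitable $P$ exists.

**Step 4: solving the equations.** Now we meet the prescribed values on all edges that are not inside $W$. Fix $\pi$. Put $p_v=P(\gamma(v))$ for all $v\in V$, and $q_w=0\in\mathbb F_2^t$ for $w\in W$. For $i=1,\dots,s$, in this order, choose $q_{u_i}\in\mathbb F_2^t$ with
$$p_v\cdot q_{u_i}=\pi(u_iv)+p_{u_i}\cdot q_v\qquad\text{for all back-neighbors }v\text{ of }u_i .$$
The right-hand side is known, since $q_v$ has been chosen for every back-neighbor $v$ and $p_{u_i}$ was fixed in advance. The back-neighbors of $u_i$ are at most $D$ in number and have distinct $\gamma$-values by Step 2, so the vectors $p_v$ on the left are linearly independent by Step 3, and a solution exists. As a result,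
$$p_u\cdot q_v+p_v\cdot q_u=\begin{cases}\pi(uv)&\text{if }uv\in E(G)\text{ has an endpoint in }U,\\0&\text{if }uv\in E(G)\text{ lies inside }W,\end{cases} \tag{8}$$
where the second line holds because $q_u=q_v=0$.

**Step 5: from $p_u\cdot q_v+p_v\cdot q_u$ to a dot product.** Lemma 1 needs genuine dot products. Let $a=(1,1,0)$ and $b=(0,1,1)$ in $\mathbb F_2^3$. Then $a\cdot a=b\cdot b=0$ and $a\cdot b=1$. Let $z_v\in(\mathbb F_2^3)^t=\mathbb F_2^{3t}$ have $j$-th block $p_v(j)a+q_v(j)b$. Expanding block by block, the terms with $a\cdot a$ and $b\cdot b$ vanish, and
$$z_u\cdot z_v=\sum_{j=1}^t\bigl(p_u(j)q_v(j)+q_u(j)p_v(j)\bigr)=p_u\cdot q_v+p_v\cdot q_u .$$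
(Blocks of length $2$ would not do: the only vectors of $\mathbb F_2^2$ with $a\cdot a=0$ are $(0,0)$ and $(1,1)$, and all products among these are $0$.)

**Step 6: adding the core.** It remains to serve the edges inside $W$ without disturbing the others. Let $y$ be a representation of $(G[W],\pi|_{E(G[W])})$ in $\mathbb F_2^{\mathrm{diam}(G[W])}$, and put $y_u=0$ for $u\in U$. Let $x_v=(z_v,y_v)$. On an edge with an endpoint in $U$, the $z$-part contributes $\pi(uv)$ by (8) and the $y$-part contributes $0$. On an edge inside $W$, the $z$-part contributes $0$ and the $y$-part contributes $\pi(uv)$. So $x$ represents $(G,\pi)$ in dimension $3t+\mathrm{diam}(G[W])$. Since $\pi$ was arbitrary, Lemma 1 gives (7). $\square$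

## Choosing $D$: proof of Theorem 1

Write $\ell=\log k\ge1$. A larger $D$ makes the core smaller and the price $3t$ larger. If we only want some linear bound, any $D$ of order $\ell$ with a sufficient constant does: with $D=\lceil4\ell\rceil$, (6) gives $\lambda\le1$ and $e(W)\le k(k-1)$, so $\mathrm{diam}(G[W])\le2k$ by Lemma 4, while $3t$ is polylogarithmic in $k$. To reach $\sqrt2$ we need $\lambda\to0$. In the core, the excess over $\sqrt2\,k$ is of order $k\lambda$, about $k\ell/D$. The sparse part costs about $D\ell^2$. The two are equal when $D^2=k/\ell$.

*Proof of Theorem 1.* Let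
$$D=\lceil\sqrt{k/\ell}\,\rceil+\lceil4\ell\rceil\ge4 .$$

**Step 1: the core.** We show that its diameter is $\sqrt2\,k$ up to the allowed error. Since $D\ge4\ell$, we have $D+1-2\ell\ge D/2>0$. So (6) applies, and using $D\ge\sqrt{k/\ell}$ we get
$$\frac\lambda2=\frac{\ell}{D+1-2\ell}\le\frac{2\ell}D\le\frac{2\ell^{3/2}}{\sqrt k}.$$
If $e(W)\ge1$, then by Lemma 4, (6) and $\sqrt{1+\lambda}\le1+\lambda/2$,
$$\mathrm{diam}(G[W])\le2\sqrt{e(W)}+1\le\sqrt2\,k\sqrt{1+\lambda}+1\le\sqrt2\,k\Bigl(1+\frac\lambda2\Bigr)+1\le\sqrt2\,k+2\sqrt2\,\sqrt k\,\ell^{3/2}+1 .$$
If $e(W)=0$, then $\mathrm{diam}(G[W])=0$ and the bound is trivial.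

**Step 2: the sparse part.** We show that $t=O(\sqrt k\,\ell^{3/2})$, with explicit constants to see that they are absolute. The function $(\ln s)^3/s$ on $s\ge1$ is largest at $s=e^3$, with value $27/e^3<1.35$, and $(\ln2)^3>0.33$. So $\ell^3\le5k$, whence $\ell^{3/2}\le3\sqrt k$, that is, $\ell\le3\sqrt{k/\ell}$. Also $1\le\sqrt{k/\ell}$, since $k\ge\ell$. Hence
$$D\le\sqrt{k/\ell}+4\ell+2\le15\sqrt{k/\ell}.$$
Next, $\log D\le\log15+\tfrac12\ell$ because $\ell\ge1$, so $r=\lceil\log D\rceil\le5+\tfrac12\ell\le6\ell$. Therefore
$$t\le Dr\ell+1\le15\sqrt{k/\ell}\cdot6\ell\cdot\ell+1\le91\sqrt k\,\ell^{3/2}.$$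

**Step 3: together.** Lemma 6 adds the two contributions:
$$\mathrm{diam}(G)\le\mathrm{diam}(G[W])+3t\le\sqrt2\,k+(2\sqrt2+1+273)\sqrt k\,\ell^{3/2},$$
where the $1$ was absorbed using $\sqrt k\,\ell^{3/2}\ge1$. This is (1), for example with $C=277$.

**Step 4: from the error term to an additive constant.** Let $c>\sqrt2$ and put
$$d=\max\Bigl(0,\ \sup_{k\ge2}\bigl[C\sqrt k\,(\log k)^{3/2}-(c-\sqrt2)k\bigr]\Bigr).$$
The bracket tends to $-\infty$, because $(\log k)^{3/2}/\sqrt k\to0$; so the supremum, over integers $k\ge2$, is finite. If $\chi_o(G)=k\ge2$, then (1) gives $\mathrm{diam}(G)\le ck+d$. If $\chi_o(G)\le1$, then $G$ has no edges, and $\mathrm{diam}(G)=0\le c\,\chi_o(G)+d$. $\blacksquare$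

## Localization on $k(k-1)/(2\log k)$ vertices

With the smaller choice of $D$ mentioned above, Lemma 6 says that $\mathrm{diam}(G)$ is, up to a polylogarithmic error, the diameter of a small induced subgraph.

**Theorem 3 (localization).** There is an absolute constant $C'$ such that every $G$ with $k=\chi_o(G)\ge2$ has $W\subseteq V(G)$ with $|W|\le\frac{k(k-1)}{2\log k}$, $e(W)\le k(k-1)$ and
$$\mathrm{diam}(G[W])\le\mathrm{diam}(G)\le\mathrm{diam}(G[W])+C'(\log k)^2\log(2+\log k).$$

*Proof.* Let $\ell=\log k\ge1$, take $D=\lceil4\ell\rceil\ge4$, and let $W$ be the set left by peeling.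

**Step 1: the size of the core.** We read it off from (6). Since $D+1-2\ell\ge2\ell>0$, we get $|W|\le\frac{k(k-1)}{2\ell}$ and $\lambda\le1$, so $e(W)\le k(k-1)$.

**Step 2: the upper bound on $\mathrm{diam}(G)$.** We estimate $t$ in Lemma 6. Here $D\le4\ell+1\le5\ell$, and, using $\log(2+\ell)\ge\log3>1$,
$$r=\lceil\log D\rceil\le\log(5\ell)+1=\log10+\log\ell\le4+\log(2+\ell)\le5\log(2+\ell).$$
Hence $t\le Dr\ell+1\le25\,\ell^2\log(2+\ell)+1\le26\,\ell^2\log(2+\ell)$. So (7) gives the upper bound, for example with $C'=78$.

**Step 3: the lower bound.** $G[W]$ is a subgraph of $G$, so $\mathrm{diam}(G[W])\le\mathrm{diam}(G)$ by restricting representations, as noted after Lemma 1. $\blacksquare$
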